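# Mixing time of the weakly asymmetric exclusion process with few particles

## 1. Four sites, two particles

Put two particles on the sites $1,2,3,4$, at most one per site. Each particle tries to jump one step to the right at rate $p=\frac23$ and one step to the left at rate $q=\frac13$; a jump is cancelled if the target is occupied or outside the segment. There are six configurations. Write $\lambda=p/q=2$. If $\xi'$ arises from $\xi$ by moving one particle one step to the right, then $\xi\to\xi'$ has rate $p$ and $\xi'\to\xi$ has rate $q$, so weights proportional to $\lambda^{\text{sum of the positions}}$ satisfy detailed balance. The sums of positions of $1100,1010,1001,0110,0101,0011$ are $3,4,5,5,6,7$, and the stationary law is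
$$\pi=\tfrac1{35}(1,2,4,4,8,16).$$
In equilibrium site $1$ is occupied with probability $\frac{1+2+4}{35}=\frac15$. Start from $1100$. How fast does the probability that site $1$ is occupied approach $\frac15$?

Let $H_x$ be the number of particles in $\{1,\dots,x\}$. A natural first try is to follow the averages $E[H_x]$. We have
$$\tfrac{d}{dt}E[H_1]=qP(\xi(1)=0,\xi(2)=1)-pP(\xi(1)=1,\xi(2)=0),$$
and the right side is not a function of the averages. The law $\frac12\delta_{1100}+\frac12\delta_{0011}$ and the law $\frac12\delta_{1001}+\frac12\delta_{0110}$ both give every site mean $\frac12$, hence the same mean heights; but the right side is $0$ for the first and $\frac12(q-p)=-\frac16$ for the second. The equations for the averages do not close.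

Now look at $u_x=\lambda^{H_x}=2^{H_x}$ instead, with $u_0=1$ and $u_4=4$ constant. The drift of $u_1$ is $+\frac13$ if $(\xi(1),\xi(2))=(0,1)$ (it goes from $1$ to $2$ at rate $\frac13$), $-\frac23$ if it is $(1,0)$ (from $2$ to $1$ at rate $\frac23$), and $0$ otherwise. Compare with $\frac13u_2+\frac23u_0-u_1$. In the cases $(0,1),(1,0),(0,0),(1,1)$ this is
$$\tfrac23+\tfrac23-1=\tfrac13,\qquad \tfrac23+\tfrac23-2=-\tfrac23,\qquad \tfrac13+\tfrac23-1=0,\qquad \tfrac43+\tfrac23-2=0 .$$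
So the drift is linear in $u$. The same holds at $x=2,3$ (Section 3 checks this in general), and $v_x=E[u_x]$ solves
$$v_1'=\tfrac13v_2+\tfrac23-v_1,\qquad v_2'=\tfrac13v_3+\tfrac23v_1-v_2,\qquad v_3'=\tfrac43+\tfrac23v_2-v_3 .$$
The stationary solution is $(\frac65,\frac85,\frac{12}5)$. From $1100$ we start at $(2,4,4)$, so the deviation is $(\frac45,\frac{12}5,\frac85)=(1,2,2)-\frac15(1,-2,2)$. The matrix of the system multiplies $(1,2,2)$ by $-\frac13$ and $(1,-2,2)$ by $-\frac53$. Since $u_1=1+\xi(1)$,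
$$P(\xi_t(1)=1)=\tfrac15+e^{-t/3}-\tfrac15e^{-5t/3}.$$

So an exact linear computation gives one expectation. The distance to equilibrium is at least $e^{-t/3}-\frac15e^{-5t/3}$, because that is the error on one event. It is not clear that it is no larger: an expectation is not a law. Now let the number of sites $N$ and the number of particles $k$ grow, with $k\ll N$, and let the bias $p-q$ tend to $0$. How long does it take from the worst start until the law is close to equilibrium? The four-site example suggests both the tool, the variables $u_x$, and the difficulty: one must pass from expectations to laws.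

## 2. The process, the regime, and the theorem

**Definition (the process).** Let $N\ge2$, $1\le k\le N-1$, $p\in(1/2,1]$, $q=1-p$, and $\Omega_{N,k}=\{\xi\in\{0,1\}^N:\sum_x\xi(x)=k\}$. The simple exclusion process is the continuous-time Markov chain on $\Omega_{N,k}$ in which, for each $x\in\{1,\dots,N-1\}$, the contents of $x$ and $x+1$ are exchanged at rate $p$ if $\xi(x)=1,\xi(x+1)=0$ and at rate $q$ if $\xi(x)=0,\xi(x+1)=1$. Its unique stationary law is $\pi_{N,k}$, written $\pi$ for short, and $P_t^\xi$ is the law at time $t$ from $\xi$.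

**Definition (mixing time).** For $\varepsilon\in(0,1)$,
$$T_{\rm mix}^{N,k}(\varepsilon)=\inf\Big\{t\ge 0:\ \max_{\xi\in\Omega_{N,k}}\|P_t^\xi-\pi_{N,k}\|_{TV}\le\varepsilon\Big\}.$$

**The regime.** Let $p=p_N$, $q_N=1-p_N$, $b_N=p_N-q_N>0$, $b_N\to0$, $k=k_N\to\infty$, $k_N/N\to0$, and
$$\lim_{N\to\infty}\frac{b_NN}{\log k_N}=\beta\in(0,\infty).\tag{2.1}$$
We write $K=\log k_N$ and drop the index $N$. The problem, stated as a conjecture in C. Labbé and H. Lacoin, "Mixing time and cutoff for the weakly asymmetric simple exclusion process", arXiv:1805.12213 (2018), is to prove or disprove a formula for the limit of $T_{\rm mix}K/N^2$. The formula is true. Put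
$$\Psi(a)=\begin{cases}1+2a,&0\le a\le\frac12,\\ \frac12(1+\sqrt{2a})^2,&a\ge\frac12.\end{cases}\tag{2.2}$$
Both branches equal $2$ at $a=\frac12$, so $\Psi$ is continuous.

**Theorem 1.** Under the assumptions above, for every $\varepsilon\in(0,1)$,
$$\lim_{N \to \infty} \frac{T_{\rm mix}^{N,k_N}(\varepsilon) \log k_N}{N^2}=\frac{\Psi(\beta)}{\beta^2}= \begin{cases} \frac{2}{\beta}+\frac{1}{\beta^2}, & \beta\le 1/2,\\ \Big( \frac{\sqrt{2}+2\sqrt{\beta}}{2\beta} \Big)^2, & \beta\ge 1/2. \end{cases}$$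

The second equality is algebra: $\big(\frac{\sqrt2+2\sqrt\beta}{2\beta}\big)^2=\frac{2+4\sqrt{2\beta}+4\beta}{4\beta^2}=\frac{(1+\sqrt{2\beta})^2}{2\beta^2}$.

To read the formula: a free particle with drift $b$ crosses the segment in time about $N/b\approx\frac1\beta\frac{N^2}K$, and $\frac1\beta$ is the leading behavior of $\Psi(\beta)/\beta^2$ as $\beta\to\infty$. As $\beta\to0$ the leading behavior is $\frac1{\beta^2}$, that is, time about $K/b^2$. The function $\Psi$ says how the two mechanisms combine.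

We prove more. For $z\in[0,1]$ let $y_z=\lfloor z(N-k)\rfloor$, $\Omega^z=\{\xi\in\Omega_{N,k}:\xi(y)=0\ \forall y\le y_z\}$ and $d_N^z(t)=\max_{\xi\in\Omega^z}\|P^\xi_t-\pi\|_{TV}$. Let $\xi^{(z)}\in\Omega^z$ have its particles at $y_z+1,\dots,y_z+k$. For example, with $N=4$, $k=2$, $z=\frac12$ we get $y_z=1$, $\Omega^z=\{0110,0101,0011\}$, $\xi^{(z)}=0110$. In general $\Omega^0=\Omega_{N,k}$, and $\Omega^1$ contains only the right-packed configuration.

**Theorem 2.** Same assumptions, $z\in[0,1]$ fixed, $S=S(\beta,z):=\Psi(\beta(1-z))/\beta^2$. For every $\delta_0>0$ (with $\delta_0<S$ in (i)) there is $c>0$ such that for all large $N$: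

(i) $\|P_t^{\xi^{(z)}}-\pi\|_{TV}\ge1-2e^{-k^c}$ for all $t\le(S-\delta_0)N^2/K$;

(ii) $d^z_N(t)\le k^{-c}$ for all $t\ge(S+\delta_0)N^2/K$. In fact there is a monotone coupling of the chains started from all $\xi\in\Omega^z$ and from $\pi$ under which all of them coincide at time $(S+\delta_0)N^2/K$ with probability at least $1-k^{-c}$.

**Corollary 3.** If, instead of having a limit, $\beta_N:=b_NN/\log k_N$ only stays in a compact subset of $(0,\infty)$, then $T^{N,k_N}_{\rm mix}(\varepsilon)\sim\Psi(\beta_N)\beta_N^{-2}N^2/\log k_N$ for every $\varepsilon\in(0,1)$.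

**Textbook facts used.** Total variation is $\|\mu-\nu\|_{TV}=\max_A|\mu(A)-\nu(A)|$, it is at most $P(U\ne V)$ for any coupling of $\mu$ and $\nu$, and $\|P^\xi_t-\pi\|_{TV}$ is nonincreasing in $t$. For a finite Markov chain with generator $L$ and $f(t,\cdot)$ continuously differentiable in $t$, the process $f(t,X_t)-\int_0^t(\partial_r+L)f(r,X_r)\,dr$ is a martingale; so if $(\partial_r+L)f\le0$ up to a stopping time $T$, then $f(t\wedge T,X_{t\wedge T})$ is a supermartingale. For a nonnegative supermartingale $M$, $P(\sup_{t\ge t_0}M_t\ge a)\le E[M_{t_0}]/a$ (maximal inequality). For a square-integrable martingale, $E[\sup_{r\le t}M_r^2]\le4E[M_t^2]$ (Doob).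

**Orders of magnitude.** "$k^{o(1)}$" denotes a positive quantity whose logarithm is $o(K)$, uniformly in the indicated parameters. $N$ is always large; in particular $p<1$. Nothing bounds $N$ by a power of $k$, so factors of $N$ may never be hidden in $k^{o(1)}$; only $bN\sim\beta K$ may.

Let $\lambda=p/q$. Then $\log\lambda=\log\frac{1+b}{1-b}=2b+O(b^3)\ge2b$, so $\lambda^N=k^{2\beta+o(1)}$. As $k/N\to0$, $k\log\lambda=o(N\log\lambda)=o(K)$, so $\lambda^k$ and $\lambda^{4k}$ are $k^{o(1)}$, and $kb=o(K)$. As $N\ge k$, $b\le k^{-1+o(1)}$. For large $N$, $q\ge\frac13$, $2b\le\lambda-1=b/q\le3b$ and $1-\lambda^{-1}=b/p\ge b$. Put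
$$J=(\lambda-1)\lambda^k=(\lambda-1)k^{o(1)},\qquad k(\lambda-1)\le\lambda^k-1\le k(\lambda-1)\lambda^k,\tag{2.3}$$
$$\gamma=1-2\sqrt{pq}=1-\sqrt{1-b^2}\ge\tfrac{b^2}2.\tag{2.4}$$
For $t=sN^2/K$, uniformly for $s$ in compact subsets of $(0,\infty)$,
$$bt=(\beta s+o(1))N,\qquad b^2t=(\beta^2s+o(1))K,\qquad e^{-\gamma t}\le k^{-\beta^2s/2+o(1)}.\tag{2.5}$$

## 3. Exponential heights and their linear equations

**Definition (heights, exponential heights, masses).** For $\xi\in\Omega_{N,k}$ put $H_x=\sum_{y\le x}\xi(y)$ for $0\le x\le N$, $u_x=\lambda^{H_x}\in[1,\lambda^k]$, and for $1\le y\le N$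
$$Q_y=u_y-u_{y-1}=(\lambda-1)\lambda^{H_{y-1}}\xi(y)\in[0,J].$$
For an interval $I=\{x+1,\dots,x'\}$ put $u(I)=u_{x'}-u_x=\sum_{y\in I}Q_y$.

For $\xi=0101$: $(H_0,\dots,H_4)=(0,0,1,1,2)$, $(u_0,\dots,u_4)=(1,1,\lambda,\lambda,\lambda^2)$, $(Q_1,\dots,Q_4)=(0,\lambda-1,0,\lambda(\lambda-1))$. In general the $j$-th particle from the left carries the mass $(\lambda-1)\lambda^{j-1}$, and since particles keep their order, it carries this mass along when it jumps. The total mass is $\lambda^k-1$.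

An exchange across $(x,x+1)$, called a flip at $x$, changes only $H_x$. An *up* flip (rate $q$, when $\xi(x)=0,\xi(x+1)=1$) increases $u_x$ by $(\lambda-1)u_x=Q_{x+1}$. A *down* flip (rate $p$, when $\xi(x)=1,\xi(x+1)=0$) decreases $u_x$ by $(1-\lambda^{-1})u_x=u_x-u_{x-1}=Q_x$.

**The linear equation for $u$.** This step turns the interacting system into linear equations in expectation. Let $L$ be the generator. We claim
$$Lu_x=qQ_{x+1}-pQ_x=qu_{x+1}+pu_{x-1}-u_x,\qquad 1\le x\le N-1,\tag{3.1}$$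
with $u_0=1$ and $u_N=\lambda^k$ constant. For $(\xi(x),\xi(x+1))=(0,1)$ only the up flip is possible and $Q_x=0$; for $(1,0)$ only the down flip is possible and $Q_{x+1}=0$; for $(0,0)$ all terms vanish. For $(1,1)$ no flip is possible, and $qQ_{x+1}-pQ_x=(\lambda-1)u_{x-1}(q\lambda-p)=0$. The second equality follows by inserting $Q_{x+1}=u_{x+1}-u_x$, $Q_x=u_x-u_{x-1}$ and $p+q=1$.

**Masses follow a reflected walk.** This step computes the expectation of $u(I)$. Let $Y$ be the walk on $\{1,\dots,N\}$ that jumps right at rate $p$ and left at rate $q$, jumps outside being suppressed. Let $\mathcal L$ be its generator. Its stationary law is $\mu(y)=\lambda^{y-1}(\lambda-1)/(\lambda^N-1)$, since $p\mu(y)=q\mu(y+1)$, and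
$$\mu([1,x])=\frac{\lambda^x-1}{\lambda^N-1}\le\lambda^{x-N}.$$
From (3.1), $LQ_1=qQ_2-pQ_1$, $LQ_N=pQ_{N-1}-qQ_N$, and $LQ_y=qQ_{y+1}+pQ_{y-1}-Q_y$ for the other $y$. These are the equations satisfied by the probabilities $P(Y_t=y)$, so $L\sum_yf_yQ_y=\sum_yQ_y(\mathcal Lf)_y$ for every $f$. Hence
$$E^\xi[u(I)(t)]=\sum_yQ_y(\xi)P_y(Y_t\in I),\qquad E_\pi[u(I)]=(\lambda^k-1)\mu(I),\tag{3.2}$$
the second by letting $t\to\infty$ and using $\sum_yQ_y=\lambda^k-1$. With (2.3),
$$m_x^\pi:=E_\pi[u_x-1]=(\lambda^k-1)\mu([1,x])\le(\lambda-1)\lambda^k\,k\lambda^{x-N}.\tag{3.3}$$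
For $N=4,k=2,\lambda=2$ this gives $m_1^\pi=3\cdot\frac1{15}=\frac15$, as in Section 1.

**Differences follow a killed walk.** This step compares two initial conditions. Let $X$ be the walk on $\mathbb Z$ jumping right at rate $q$ and left at rate $p$ (the rates are reversed), let $\tau$ be its hitting time of $\{0,N\}$, and $G_t(x,y)=P_x(X_t=y,t<\tau)$. For two initial conditions, possibly random and jointly defined, with $\mathcal F_0$ generated by them, $D_x(t)=E[u_x(t)-u_x'(t)|\mathcal F_0]$ solves $D_x'=qD_{x+1}+pD_{x-1}-D_x$ with $D_0=D_N=0$. So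
$$E[u_x(t)-u'_x(t)|\mathcal F_0]=\sum_{y=1}^{N-1}G_t(x,y)\big(u_y(0)-u'_y(0)\big).\tag{3.4}$$

## 4. Concentration of $u(I)$ around its mean

Each particle carries mass at most $J$. If particles were independent, $u(I)$ with mean $m$ would fluctuate by about $\sqrt{Jm}$. We prove an upper bound of this kind for the exclusion process from any deterministic start.

**Lemma 4.** For a deterministic initial state, $T\ge0$, an interval $I\subset\{1,\dots,N\}$ and $\theta\in[-\frac12,1]$, with $m=E[u(I)(T)]$,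
$$E\exp\Big(\tfrac{\log(1+\theta)}{4J}u(I)(T)\Big)\le\exp\Big(\tfrac{\theta m}{4J}\Big).$$
The same holds under $\pi$, with $m=E_\pi[u(I)]$.

*Proof.* **Step 1: a time-dependent functional.** We want a supermartingale that ends at the left side. Put
$$Z_y(t)=1+\theta P_y(Y_{T-t}\in I),\qquad f_y=\tfrac1{4J}\log Z_y,\qquad F_t=\sum_yf_y(t)Q_y(t).$$
Then $\partial_tZ=-\mathcal LZ$. All values of $Z$ lie between $1$ and $1+\theta$, so $|\log(Z_y/Z_{y'})|\le\log2$.

**Step 2: the exponential drift.** We bound $(\partial_t+L)e^F$. A flip at $x$ changes $Q_x$ by $\Delta u_x$ and $Q_{x+1}$ by $-\Delta u_x$, so it changes $F$ by $(f_x-f_{x+1})\Delta u_x$. As $|\Delta u_x|\le J$, this is at most $\frac{\log2}4<1$ in absolute value. For $|v|\le1$ we have $e^v-1-v\le v^2\sum_{n\ge2}\frac1{n!}\le v^2$. Apply this to every flip. The first-order terms add up to $LF=\sum_yQ_y(\mathcal Lf)_y$. In the second-order terms an up flip gives $(f_x-f_{x+1})^2Q_{x+1}^2\le J(f_x-f_{x+1})^2Q_{x+1}$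 at rate $q$, and a down flip gives at most $J(f_x-f_{x+1})^2Q_x$ at rate $p$. Hence
$$\frac{(\partial_t+L)e^F}{e^F}\le\sum_yQ_y\partial_tf_y+LF+J\sum_x(f_x-f_{x+1})^2(qQ_{x+1}+pQ_x)$$
$$=\sum_yQ_y\Big\{\partial_tf_y+\sum_{y'}r(y,y')\big[(f_{y'}-f_y)+J(f_{y'}-f_y)^2\big]\Big\},$$
where $r(y,y+1)=p$, $r(y,y-1)=q$ are the rates of $Y$.

**Step 3: the bracket linearizes in $Z$.** Put $\zeta=4J(f_{y'}-f_y)=\log(Z_{y'}/Z_y)$, $|\zeta|\le\log2$. The square bracket is $\frac1{4J}(\zeta+\zeta^2/4)$. By Taylor's formula $e^\zeta-1-\zeta\ge\frac12e^{-|\zeta|}\zeta^2\ge\frac14\zeta^2$, so the bracket is at most $\frac1{4J}(e^\zeta-1)=\frac1{4J}(Z_{y'}/Z_y-1)$. Therefore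
$$\{\cdot\}\le\partial_tf_y+\frac{(\mathcal LZ)_y}{4JZ_y}=\frac{\partial_tZ_y+(\mathcal LZ)_y}{4JZ_y}=0 .$$
So $e^{F_t}$ is a supermartingale on $[0,T]$.

**Step 4: end points.** At time $T$, $Z_y=1+\theta\mathbf 1_{y\in I}$, so $F_T=\frac{\log(1+\theta)}{4J}u(I)(T)$. At time $0$, $\log(1+v)\le v$ and (3.2) give $F_0\le\frac\theta{4J}\sum_yQ_y(0)P_y(Y_T\in I)=\frac{\theta m}{4J}$. Since $Ee^{F_T}\le e^{F_0}$, the claim follows. For $\pi$ let $T\to\infty$; the state space is finite. $\square$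

**Corollary 5.** In the setting of Lemma 4 (deterministic start or $\pi$), for $R\ge1$:

(a) $P(u(I)\ge m+R\sqrt{Jm}+R^2J)\le e^{-R^2/12}$ if $m>0$ (if $m=0$, then $u(I)=0$ a.s.);

(b) $P(u(I)<m-2R\sqrt{Jm})\le e^{-R^2/8}$;

(c) $P(u(I)\le m/2)\le e^{-m/(32J)}$ if $m>0$.

Statements (a) and (b) also hold for the stationary process $\eta$, $\eta_0\sim\pi$, with $u(I)$ replaced by $E[u(I)(t)|\eta_0]$ and $m=E_\pi u(I)$.

*Proof.* If $m=0$, there is nothing to prove. Let $m>0$ and $\rho=R\sqrt{J/m}$, so $m\rho=R\sqrt{Jm}$.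

(a) Let $\rho\le1$ and take $\theta=\rho$. Markov's inequality and Lemma 4 give
$$P(u(I)\ge m(1+\rho))\le\exp\Big(-\tfrac m{4J}\big[(1+\rho)\log(1+\rho)-\rho\big]\Big).$$
On $[0,1]$, $\log(1+v)\ge v\log2\ge\frac23v$ by concavity; integrating from $0$ to $\rho$, the bracket is at least $\rho^2/3$. So the bound is at most $\exp(-\frac{m\rho^2}{12J})=e^{-R^2/12}$. If $\rho>1$, then $m<R^2J$; take $\theta=1$:
$$P(u(I)\ge m+R^2J)\le\exp\Big(\tfrac{m(1-\log2)-R^2J\log2}{4J}\Big)\le e^{-R^2(2\log2-1)/4}\le e^{-R^2/12},$$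
because $(2\log2-1)/4>0.096>\frac1{12}$.

(b) If $\rho\le\frac12$, take $\theta=-\rho$; since $\log(1-\rho)<0$, Markov's inequality gives
$$P(u(I)\le m(1-\rho))\le\exp\Big(-\tfrac m{4J}\big[(1-\rho)\log(1-\rho)+\rho\big]\Big)\le\exp\Big(-\tfrac{m\rho^2}{8J}\Big)=e^{-R^2/8},$$
where $(1-\rho)\log(1-\rho)+\rho\ge\rho^2/2$ because its derivative $-\log(1-\rho)$ is at least $\rho$. If $\rho>\frac12$, then $m-2R\sqrt{Jm}=m(1-2\rho)<0\le u(I)$.

(c) This is the last display with $\rho=\frac12$ (the middle bound does not use $R\ge1$).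

For the last claim, Jensen's inequality gives $Ee^{vE[u(I)(t)|\eta_0]}\le Ee^{vu(I)(t)}$ for every real $v$, and $u(I)(t)$ has its law under $\pi$, so the same exponential bounds apply. $\square$

## 5. Two-sided estimates for the walk $X$

**Lemma 6.** (a) $E_x[\lambda^{X_t/2}]=\lambda^{x/2}e^{-\gamma t}$.

(b) Let $[s',s'']\subset(0,\infty)$ with $\beta s'>1-z$, and let $y=y^{(N)}$ be integers with $y/N\to z$. For $t=sN^2/K$, $s\in[s',s'']$, $x=\zeta N\in\{0,\dots,N\}$ put $\theta=(bt+y-x)/t$. Then, uniformly, $\theta\ge0$ for $N$ large and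
$$P_x(X_t>y)\le E_x[e^{\theta(X_t-y)}]\le k^{-(\beta s+z-\zeta)^2/(2s)+o(1)}.$$

(c) Let $s>0$ and $\zeta,\alpha\in(0,1)$ be fixed, $x=\lfloor\zeta N\rfloor$, $t=sN^2/K$, $0<\epsilon_1<\min(\zeta,\alpha,1-\zeta,1-\alpha)$. For large $N$,
$$P_x(\tau>t,\ |X_t-\alpha N|\le\epsilon_1N)\ge k^{-(\beta s+\alpha-\zeta)^2/(2s)-C'\epsilon_1},$$
where $C'$ depends only on $\beta$ and $s$.

*Proof.* Since $qe^\theta+pe^{-\theta}=\cosh\theta-b\sinh\theta$,
$$E_xe^{\theta X_t}=\exp\big(\theta x+t(\cosh\theta-1-b\sinh\theta)\big).\tag{5.1}$$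

(a) Take $\theta=\frac12\log\lambda$ and use $q\lambda^{1/2}+p\lambda^{-1/2}=2\sqrt{pq}$.

(b) Here $bt+y-x\ge(\beta s'+z-1+o(1))N\ge0$, so $\theta\ge0$ for $N$ large. Also $\theta\le b+\frac{N}{t}=b+\frac K{sN}=O(b)$, using $y\le N$ for the terms with $y-x>0$ up to an $O(N)$ correction at most. For $0\le\theta\le1$, $\cosh\theta-1\le\frac{\theta^2}2+\theta^4$ and $\sinh\theta\ge\theta$. By (5.1),
$$E_xe^{\theta(X_t-y)}\le\exp\Big(-\theta(y-x)+t\big(\tfrac{\theta^2}2+\theta^4-b\theta\big)\Big)=\exp\Big(-\tfrac{t\theta^2}2+t\theta^4\Big),$$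
because $\theta(bt+y-x)=t\theta^2$. Now $t\theta^4=O(tb^4)=o(K)$, and $\frac{t\theta^2}2=\frac{(bt+y-x)^2}{2t}=K\frac{(\beta s+z-\zeta)^2}{2s}+o(K)$.

(c) We tilt the walk so that it travels from $x$ to $\alpha N$ in time $t$. Let $\nu=(x-\alpha N)/t$; $|\nu|\le N/t=K/(sN)=O(b)$. Let $\tilde P$ be the law of the walk with right rate $qe^\theta$ and left rate $pe^{-\theta}$, with $\theta$ chosen so that the drift is $qe^\theta-pe^{-\theta}=\sinh\theta-b\cosh\theta=-\nu$. As $\sinh\theta-b\cosh\theta=\sqrt{1-b^2}\,\sinh(\theta-\mathrm{artanh}\,b)$, such $\theta$ exists and $\theta=b-\nu+O(b^3)$. Let $E=\{|X_r-x+\nu r|\le\epsilon_1N\ \forall r\le t\}$. Under $\tilde P$ the total jump rate is at most $2$, so the variance of $X_t$ is at most $2t=O(N^2/K)$, and $\tilde P(E)\to1$ by Doob's inequality. On $E$ the walk stays within $\epsilon_1N$ of a point between $x$ and $\alpha N$. By the condition on $\epsilon_1$ it stays in $(0,N)$ for $N$ large, and $|X_t-\alpha N|\le\epsilon_1N$.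

It remains to bound the density from below on $E$. There $-\theta(X_t-x)\ge\theta\nu t-|\theta|\epsilon_1N$; moreover $\cosh\theta-1\ge\frac{\theta^2}2$ and $b\sinh\theta=b\theta+O(b^4)$ with $tb^4=o(K)$. So
$$\frac{dP}{d\tilde P}=e^{-\theta(X_t-x)+t(\cosh\theta-1-b\sinh\theta)}\ge\exp\Big(t\big[\tfrac{\theta^2}2-\theta(b-\nu)\big]-|\theta|\epsilon_1N-o(K)\Big).$$
The square bracket is $\frac12(\theta-(b-\nu))^2-\frac12(b-\nu)^2\ge-\frac12(b-\nu)^2$. Also $|\theta|N\le CK$ with $C=C(\beta,s)$. Finally $\frac t2(b-\nu)^2=\frac{(bt+\alpha N-x)^2}{2t}=K\frac{(\beta s+\alpha-\zeta)^2}{2s}+o(K)$. Integrating over $E$ gives the claim, with $C'=C+1$ to absorb $o(K)$ and $\tilde P(E)$. $\square$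

In (b) the bound $\theta=O(b)$ just says $|bt+y-x|\le bt+2N$ for $N$ large and $N/t=K/(sN)=O(b)$.

## 6. The exponents $E_0,E_1$ and the number $S$

For $\zeta\in[0,1]$ put
$$E_0(\zeta)=1-2\beta(1-\zeta),\qquad E_1(s,\zeta)=1-\frac{(\beta s+z-\zeta)^2}{2s}.\tag{6.1}$$
Take $x=\zeta N$. By (3.3), $m_x^\pi\le(\lambda-1)k^{E_0(\zeta)+o(1)}$. By Corollary 5, the equilibrium fluctuations of $u_x$ are at most about $\sqrt{Jm_x^\pi}$, which is at most $(\lambda-1)k^{E_0(\zeta)/2+o(1)}$. And if one starts from $\xi^{(z)}$, then (3.4) compared with Lemma 6(b) suggests that the mean of $u_x(t)$ exceeds its equilibrium mean by about $(\lambda^k-1)P_x(X_t>y_z)\approx(\lambda-1)k^{E_1(s,\zeta)}$. A discrepancy in the mean can be seen in the law if it beats the fluctuation, $E_1>\frac12E_0$. Expanding,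
$$E_1(s,\zeta)-\tfrac12E_0(\zeta)=-\frac{\beta^2s^2-(1+2a)s+(\zeta-z)^2}{2s},\qquad a:=\beta(1-z).\tag{6.2}$$
Indeed the left side times $2s$ is $s+2\beta s(1-\zeta)-\beta^2s^2-2\beta s(z-\zeta)-(\zeta-z)^2$, and the terms in $\beta s\zeta$ cancel.

Which $\zeta$ sees the discrepancy longest? By (6.2), $\zeta=z$. But if $E_0(\zeta)<0$ there is typically no particle to the left of $\zeta N$ in equilibrium, since $E_\pi H_x\le m_x^\pi/(\lambda-1)\le k^{E_0(\zeta)+o(1)}$, and then $\sqrt{Jm}$ is smaller than the mass of one particle and is no longer the relevant comparison. So put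
$$x_*=\Big(1-\frac1{2\beta}\Big)^+.$$
If $\beta>\frac12$, then $E_0(x_*)=0$; if $\beta\le\frac12$, then $x_*=0$ and $E_0(0)=1-2\beta\ge0$. In all cases $E_0(x_*)\ge0$. For $\beta=1$, for instance, $x_*=\frac12$: to the left of $\zeta N$ with $\zeta<\frac12$ there is no equilibrium particle with high probability. The critical place is $\zeta=\max(z,x_*)$, and the critical time is where the numerator in (6.2) vanishes there. So put
$$h(s)=\beta^2s^2-(1+2a)s+((x_*-z)^+)^2.\tag{6.3}$$

**$S$ is the larger root of $h$.** This check links the heuristic to $\Psi$. Note that $a\le\frac12\iff z\ge1-\frac1{2\beta}\iff z\ge x_*$, as $z\ge0$. If $a\le\frac12$, the roots are $0$ and $(1+2a)/\beta^2=S$. If $a>\frac12$, then $\beta>\frac12$, $2\beta(x_*-z)=2a-1$, the discriminant is $(1+2a)^2-(2a-1)^2=8a>0$, and the larger root is $\frac{1+2a+\sqrt{8a}}{2\beta^2}=\frac{(1+\sqrt{2a})^2}{2\beta^2}=S$. Also $S\ge1/\beta^2$ since $\Psi\ge1$, and since $\Psi(a)>a$,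
$$\beta S>1-z.\tag{6.4}$$

For $\beta=\frac12,z=0$: $x_*=0$, $h(s)=\frac14s^2-2s$, and $S=8$.

## 7. Lower bound: one height gives the start away

First we make the heuristic lower bound on the mean precise. It will be used twice.

**Lemma 7.** Let $z<1$, $s>0$ with $\beta s>1-z$, $\zeta\in(z,1)$, $\epsilon>0$ be fixed; $t=sN^2/K$, $x=\lfloor\zeta N\rfloor$. Start from $\xi^{(z)}$, and let $m=E[u_x(t)-1]$. Then, for large $N$, $\Delta:=m-m_x^\pi\ge(\lambda-1)k^{E_1(s,\zeta)-\epsilon}$.

*Proof.* By (3.4), comparing with a stationary start, $\Delta=\sum_yG_t(x,y)(u_y(\xi^{(z)})-1-m_y^\pi)$. Put $y_1=y_z+k$; since $\zeta>z$, $x\ge y_1$ for $N$ large.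

**Step 1: the positive part.** For $y\ge y_1$, $u_y(\xi^{(z)})=\lambda^k$ and the summand is $G_t(x,y)(\lambda^k-1)(1-\mu([1,y]))\ge0$. Let $0<\epsilon_1<\min(\zeta,1-\zeta,\frac{1-z}4)$ and $\alpha=z+2\epsilon_1$. Lemma 6(c) applies: $\alpha\ge2\epsilon_1>\epsilon_1$ and $1-\alpha=1-z-2\epsilon_1>\epsilon_1$. If $|y-\alpha N|\le\epsilon_1N$, then $y\ge(z+\epsilon_1)N\ge y_1$ and $\mu([1,y])\le\lambda^{-(1-z-3\epsilon_1)N}\le\frac12$ for $N$ large. These terms contribute at least
$$\tfrac12(\lambda^k-1)P_x(\tau>t,|X_t-\alpha N|\le\epsilon_1N)\ge(\lambda-1)k^{E_1(s,\zeta)-C'\epsilon_1},$$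
where we used $\lambda^k-1\ge k(\lambda-1)$ and $(\beta s+\alpha-\zeta)^2=(\beta s+z-\zeta)^2+O(\epsilon_1)$; the new $C'$ depends only on $\beta,s,z$.

**Step 2: the negative part is smaller by a power of $k$.** For $y<y_1$ the summand is at least $-G_t(x,y)m_y^\pi\ge-G_t(x,y)(\lambda^k-1)\lambda^{y-N}$. Let $\theta=(bt+y_1-x)/t$. For $N$ large $\theta\ge0$, as $\beta s>1-z\ge\zeta-z$, and $\theta\le b\le\log\lambda$, as $x\ge y_1$. Hence $\lambda^y\le\lambda^{y_1}e^{-\theta(y_1-y)}$ for $y\le y_1$. As $y_1/N\to z$, Lemma 6(b) gives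
$$\sum_{y<y_1}G_t(x,y)\lambda^y\le\lambda^{y_1}E_xe^{\theta(X_t-y_1)}\le\lambda^{y_1}k^{-(\beta s+z-\zeta)^2/(2s)+o(1)}.$$
With $\lambda^k-1\le(\lambda-1)k^{1+o(1)}$ and $\lambda^{y_1-N}=k^{-2\beta(1-z)+o(1)}$, the negative part is at most $(\lambda-1)k^{E_1(s,\zeta)-2\beta(1-z)+o(1)}$ in absolute value. For $C'\epsilon_1<\beta(1-z)$ it is negligible, and $\Delta\ge(\lambda-1)k^{E_1(s,\zeta)-2C'\epsilon_1}$ for $N$ large. Take $2C'\epsilon_1\le\epsilon$. $\square$

**Proof of Theorem 2(i), case $z<1$.** Total variation distance is nonincreasing in $t$, so it suffices to treat $t=sN^2/K$ with fixed $s<S$ arbitrarily close to $S$. Take $s$ so close that $h(s)<0$ and $\beta s>1-z$, which is possible by (6.4). Let $\zeta=\max(z,x_*)+\epsilon<1$, $x=\lfloor\zeta N\rfloor$, $R=k^{\epsilon_2}$, with $m,\Delta$ as in Lemma 7.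

*Comparing exponents.* We have $J=(\lambda-1)k^{o(1)}$, $m_x^\pi\le(\lambda-1)k^{E_0(\zeta)+o(1)}$, and $E_0(\zeta)\ge E_0(x_*)\ge0$. As $\epsilon\to0$, (6.2) gives $E_1(s,\zeta)-\frac12E_0(\zeta)\to-\frac{h(s)}{2s}>0$. So we can choose $\epsilon$, then the loss in Lemma 7, then $\epsilon_2$, small enough that for large $N$
$$\Delta\ge9R\sqrt{Jm_x^\pi}\qquad\text{and}\qquad\Delta\ge36R^2J.$$

*Separating the laws.* With $m=m_x^\pi+\Delta$, and $R\sqrt J\le\sqrt\Delta/6$,
$$2R\sqrt{Jm}+R\sqrt{Jm_x^\pi}+R^2J\le3R\sqrt{Jm_x^\pi}+2R\sqrt{J\Delta}+R^2J\le\big(\tfrac13+\tfrac13+\tfrac1{36}\big)\Delta<\Delta .$$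
So $m-2R\sqrt{Jm}>m_x^\pi+R\sqrt{Jm_x^\pi}+R^2J$. By Corollary 5 with $I=[1,x]$, for which $u(I)=u_x-1$, the event $\{u_x-1\ge m_x^\pi+R\sqrt{Jm_x^\pi}+R^2J\}$ has $\pi$-probability at most $e^{-R^2/12}$ and $P_t^{\xi^{(z)}}$-probability at least $1-e^{-R^2/8}$. The distance is at least $1-2e^{-R^2/12}$, which is (i).

**Case $z=1$.** Now $S=1/\beta^2$, the start is right-packed, and it has the smallest possible heights. The excess becomes a deficit. Let $s<S$, $0<\epsilon<\frac12$, $x=\lfloor(1-\epsilon)N\rfloor$, $m^R=E[u_x(t)-1]$, and $\Delta=m_x^\pi-m^R=\sum_yG_t(x,y)(E_\pi u_y-u_y(0))$. All terms are nonnegative; for $y\le N-k$, $u_y(0)=1$ and the term is $G_t(x,y)m_y^\pi$. Let $0<\epsilon_1<\epsilon/4$ and $\alpha=1-2\epsilon_1$; then $\epsilon_1<\min(1-\epsilon,\epsilon,\alpha,1-\alpha)$. If $|y-\alpha N|\le\epsilon_1N$, then $y\le N-k$ for $N$ large and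
$$m_y^\pi=(\lambda^k-1)\frac{\lambda^y-1}{\lambda^N-1}\ge\tfrac12(\lambda^k-1)\lambda^{y-N}\ge\tfrac12(\lambda^k-1)\lambda^{-3\epsilon_1N}.$$
By Lemma 6(c) with $\zeta=1-\epsilon$, and $0<\beta s+\epsilon-2\epsilon_1\le\beta s+\epsilon$,
$$\Delta\ge\tfrac12(\lambda^k-1)\lambda^{-3\epsilon_1N}k^{-(\beta s+\epsilon)^2/(2s)-C'\epsilon_1}\ge(\lambda-1)k^{1-(\beta s+\epsilon)^2/(2s)-C''\epsilon_1}.$$
As $\epsilon,\epsilon_1\to0$ the exponent tends to $1-\frac{\beta^2s}2>\frac12$. Since $m_x^\pi\le(\lambda-1)k^{1+o(1)}$, small parameters give $\Delta>3R\sqrt{Jm_x^\pi}+R^2J$ for $N$ large, with $R=k^{\epsilon_2}$. By Corollary 5 and $m^R\le m_x^\pi$, the event $\{u_x-1\ge m_x^\pi-2R\sqrt{Jm_x^\pi}\}$ has $\pi$-probability at least $1-e^{-R^2/8}$; under the right-packed start, $u_x-1<m^R+R\sqrt{Jm_x^\pi}+R^2J<m_x^\pi-2R\sqrt{Jm_x^\pi}$ with probability at least $1-e^{-R^2/12}$. This proves (i). $\square$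

## 8. First moments stop at $\frac12(1+\sqrt{1+2\beta})^2/\beta^2$

For the upper bound, take $z=0$. Couple the chain $\mathsf U$ from $\xi^{(0)}$, which has the largest heights of all, with the stationary chain $\mathsf V$ so that $H^{\mathsf U}\ge H^{\mathsf V}$ always (Section 9 does this). Put $d_x=u_x^{\mathsf U}-u_x^{\mathsf V}\ge0$. If $d_x>0$, then $d_x\ge\lambda-1$. So the direct approach is
$$P(\mathsf U_t\ne\mathsf V_t)\le\sum_{x=1}^{N-1}P(d_x(t)>0)\le\sum_{x=1}^{N-1}\frac{E[d_x(t)]}{\lambda-1}.$$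
By Lemma 7, $E[d_x(t)]\ge(\lambda-1)k^{E_1(s,\zeta)-\epsilon}$ for $x=\lfloor\zeta N\rfloor$. If $E_1(s,1)>0$, then choosing $\zeta<1$ close to $1$ we find one term that tends to infinity, and the bound says nothing. With $z=0$, $E_1(s,1)>0$ means $\beta^2s^2-2(1+\beta)s+1<0$, that is, $s$ lies strictly between the numbers $\beta^{-2}\big(1+\beta\pm\sqrt{1+2\beta}\big)$. The larger one is
$$s_{\rm fm}=\frac{(1+\sqrt{1+2\beta})^2}{2\beta^2}.$$
We have $1+\beta-\sqrt{1+2\beta}<\beta<\Psi(\beta)<1+\beta+\sqrt{1+2\beta}$; the last inequality is $\beta<\sqrt{1+2\beta}$ for $\beta\le\frac12$, and $\frac12+\sqrt{2\beta}<1+\sqrt{1+2\beta}$ for $\beta\ge\frac12$. So on the whole interval $(S,s_{\rm fm})$ the first-moment bound is void. For $\beta=\frac12$ this is the interval from $8$ to $6+4\sqrt2\approx11.66$.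

The exact point of failure is near the right end of the segment. There, at times between $S$ and $s_{\rm fm}$, the mean discrepancy is much larger than $\lambda-1$ but, by (6.2), smaller than $(\lambda-1)k^{E_0/2}$, the scale of the fluctuations in equilibrium. What must bring $\mathsf U$ and $\mathsf V$ together is the fluctuation itself. Where their heights differ, we let the two processes use independent clocks. Then a weighted sum of the $d_x$ is a nonnegative supermartingale with a large quadratic variation, and such a process is driven to $0$. The rest of the proof makes this quantitative in three stages: first wait until time $t_1$ just after $S$ so that the weighted sum is below the noise level; then show that it decreases below any power we need; then show that it hits $0$.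

## 9. A monotone coupling

**Clocks.** Attach to each $(x,g)$, $1\le x\le N-1$, $0\le g\le k$, independent Poisson clocks "down" (rate $p$) and "up" (rate $q$). When the down (up) clock of $(x,g)$ rings, every process with $H_x=g$ that can flip down (up) at $x$ does so. Each process separately is the exclusion process. Two processes use the same clocks at $x$ exactly when their heights at $x$ agree.

**The order is preserved.** We check that $H\ge H'$ is kept at each ring at $x$. If $H_x>H'_x$, at most one of the two flips, by one unit. If $H_x=H_x'=g$ and $H$ flips down, then $H_{x-1}=g-1$ and $H_{x+1}=g$. As $H'\le H$ and $H'$ has increments in $\{0,1\}$, also $H'_{x-1}=g-1$ and $H'_{x+1}=g$, so $H'$ flips too. If $H_x=H_x'=g$ and $H'$ flips up, then $H'_{x-1}=g$, $H'_{x+1}=g+1$; as $H\ge H'$, also $H_{x-1}=g$ and $H_{x+1}=g+1$, so $H$ flips too.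

**Three processes that enclose all others.** Let $\eta^\pi$ start from $\pi$, with $\eta_0^\pi$ independent of the clocks. Let $\eta^R$ start right-packed, which has minimal heights. Let $\eta^U$ start from the configuration with height function $H(\xi^{(z)})\vee H(\eta_0^\pi)$. This maximum is a height function of $\Omega_{N,k}$: where one height is strictly larger at $x$, it is still at least the other at $x+1$, so the maximum has the increment of the larger one; where they are equal, the increment of the maximum is the larger of two increments. The end values are $0$ and $k$. For $N=4$, $k=2$, $\xi^{(z)}=0110$ and $\eta_0^\pi=1001$ the heights at $1,\dots,4$ are $(0,1,2,2)$ and $(1,1,1,2)$, the maximum is $(1,1,2,2)$, and $\eta_0^U=1010$.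

Since $H(\xi^{(z)})$ is maximal in $\Omega^z$, for all $\xi\in\Omega^z$ and all times $H^R\le H^\xi\le H^U$ and $H^R\le H^\pi\le H^U$. So part (ii) of Theorem 2 follows if for both ordered pairs $(\mathsf U,\mathsf V)=(\eta^U,\eta^\pi)$ and $(\mathsf U,\mathsf V)=(\eta^\pi,\eta^R)$
$$P(\mathsf U_{t_3}\ne\mathsf V_{t_3})\le k^{-c},\tag{9.1}$$
with $t_3$ as below. From now on $(\mathsf U,\mathsf V)$ is one of these pairs, $d_x(t)=u_x^{\mathsf U}-u_x^{\mathsf V}\ge0$, $\mathcal F_0=\sigma(\eta_0^\pi)$, and $(\mathcal F_t)$ is the filtration of $\eta^\pi_0$ and the clocks. The pair is a Markov chain on a finite space, and $L$ also denotes its generator.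

## 10. Mean discrepancies and the empty left part after time $t_1$

**Parameters.** Fix $\delta_0>0$, $s_i=S+i\delta_0$, $t_i=s_iN^2/K$ for $i=1,\dots,4$. Put $\varphi_1=h(s_1)>0$ and
$$\delta=\min\Big\{\tfrac14,\ \tfrac{\beta^2\delta_0}{12},\ \tfrac{\varphi_1}{24s_4}\Big\}.$$
Let $\varepsilon\in(0,1)$ be small, to be fixed depending on $\beta,z,\delta_0$, with $\varepsilon<x_*$ if $\beta>\frac12$. $C$ denotes constants depending only on $\beta,z,\delta_0$, not on $\varepsilon$, that may change from line to line; "$N$ large" may depend on $\varepsilon$. Set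
$$\ell=\lfloor(x_*-\varepsilon)^+N\rfloor,\qquad\bar M_x=k\lambda^{x-N},\qquad w_x=\lambda^{-x/2}\mathbf 1_{\{\ell<x<N\}},\qquad B=\sqrt k\,\lambda^{-N/2}.$$
So $\ell=0$ if $\beta\le\frac12$, and $\ell\ge1$ if $\beta>\frac12$ and $N$ is large. The quantity $(\lambda-1)\sqrt{\bar M_x}$ is the noise level at $x$, up to $k^{o(1)}$. The weights are chosen to make the noise level uniform: $w_x\sqrt{\bar M_x}=B$ for $\ell<x<N$. Since $E_0(x_*)\ge0$, for $x\ge\ell$
$$\bar M_x\ge\bar M_\ell\ge k^{-C\varepsilon},\qquad m_x^\pi\le(\lambda-1)\lambda^k\bar M_x.\tag{10.1}$$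

**Lemma 8.** For $\varepsilon$ small, $N$ large, all $t\in[t_1,t_4]$ and $\max(\ell,1)\le x<N$ there is a deterministic $\bar v_x(t)$ with
$$E\,d_x(t)\le\bar v_x(t)\le(\lambda-1)\sqrt{\bar M_x}\,k^{-5\delta};\tag{10.2}$$
for the pair $(\eta^U,\eta^\pi)$ moreover $E[d_x(t)|\mathcal F_0]\le\bar v_x(t)$ a.s.

*Proof.* This is where the choice of $S$ enters.

*Pair $(\eta^U,\eta^\pi)$.* We have $d_y(0)=(u_y(\xi^{(z)})-u_y(\eta_0^\pi))^+\le(\lambda^k-1)\mathbf 1_{y>y_z}$, so by (3.4) we may take $\bar v_x(t)=(\lambda^k-1)P_x(X_t>y_z)$. By (6.4), Lemma 6(b) applies on $[s_1,s_4]$: with $x=\zeta N$, $\bar v_x\le(\lambda-1)k^{E_1(s,\zeta)+o(1)}$, while $\sqrt{\bar M_x}=k^{E_0(\zeta)/2+o(1)}$. By (6.2), $\bar v_x/((\lambda-1)\sqrt{\bar M_x})$ is at most $k$ to the power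
$$-\frac{\beta^2s^2-(1+2a)s+(\zeta-z)^2}{2s}+o(1).$$
As $\zeta\ge(x_*-\varepsilon)^+-\frac1N$, we have $(\zeta-z)^+\ge(x_*-z)^+-\varepsilon-\frac1N$. Since $(x_*-z)^+\le1$, it follows that $(\zeta-z)^2\ge((x_*-z)^+)^2-2\varepsilon-o(1)$ (if $(x_*-z)^+<\varepsilon+\frac1N$ the right side may be taken negative). Since $h$ increases on $[S,\infty)$, the numerator is at least $h(s)-2\varepsilon-o(1)\ge\varphi_1-2\varepsilon-o(1)\ge\frac{\varphi_1}2-o(1)$ if $\varepsilon\le\varphi_1/4$. So the exponent is at most $-\frac{\varphi_1}{4s_4}+o(1)\le-6\delta+o(1)\le-5\delta$.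

*Pair $(\eta^\pi,\eta^R)$.* Here $E\,d_y(0)\le m_y^\pi\le(\lambda^k-1)\lambda^{y-N}\le(\lambda^k-1)\lambda^{(y-N)/2}$. By (3.4) and Lemma 6(a),
$$E\,d_x(t)\le(\lambda^k-1)\lambda^{(x-N)/2}e^{-\gamma t}=:\bar v_x(t)\le(\lambda-1)\sqrt{\bar M_x}\,k^{1/2-\beta^2s/2+o(1)},$$
and $\frac12-\frac{\beta^2s}2\le-\frac{\beta^2\delta_0}2\le-6\delta$, because $s\ge S+\delta_0\ge\beta^{-2}+\delta_0$. $\square$

**No particle in $[1,\ell]$.** The weights vanish there, so we must know that nothing happens there. Let $T_0=\inf\{t\ge t_1:H_\ell^{\mathsf U}(t)\ge1\}$ if $\ell\ge1$, and $T_0=\infty$ if $\ell=0$.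

**Lemma 9.** There is $c>0$, depending on $\varepsilon$, with $P(T_0\le t_3)\le k^{-c}$ for $N$ large.

*Proof.* Let $\ell\ge1$, so $\beta>\frac12$.

**Step 1: at fixed times, a larger region is empty.** Let $\ell'=\lfloor(x_*-\varepsilon/2)N\rfloor$. Then $\bar M_{\ell'}=k^{-\beta\varepsilon+o(1)}\le1$. As $\lambda^n-1\ge n(\lambda-1)$, we have $H_x\le(u_x-1)/(\lambda-1)$. By (10.1) and (10.2), for $t\in[t_1,t_4]$,
$$P(H^{\mathsf U}_{\ell'}(t)\ge1)\le\frac{m^\pi_{\ell'}+\bar v_{\ell'}(t)}{\lambda-1}\le k^{-\beta\varepsilon+o(1)}+k^{-5\delta};$$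
for $\mathsf U=\eta^\pi$ the first term alone suffices.

**Step 2: a grid of times.** We must pass from fixed times to all times. Let $r_i=t_1+ib^{-2}$, $i\ge0$, and on $\{T_0\le t_3\}$ let $r$ be the first $r_i\ge T_0$. As $b^{-2}=O(N^2/K^2)$, we have $r-T_0\le b^{-2}$, $r\le t_4$, and there are $O(K)$ possible values of $r$.

**Step 3: a particle that entered $[1,\ell]$ is still in $[1,\ell']$ at time $r$ with probability at least $\frac12$.** Let $\Lambda$ be the position of the leftmost particle of $\mathsf U$; particles do not overtake, so it is always the same particle, and $\Lambda<N$ as $k\ge2$. When $\Lambda=y$, call rings of the down clock of $(y,1)$ right attempts and rings of the up clock of $(y-1,0)$ left attempts. If $y=1$ the latter clock does not exist and we use an additional independent clock of rate $q$. So right and left attempts occur with constant intensities $p$ and $q$. A right jump of $\Lambda$ occurs only at a right attempt, and whenever $\Lambda\ge2$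 every left attempt succeeds, since the site to the left of the leftmost particle is empty. Let $V_h$ be the number of right attempts minus the number of left attempts in $(T_0,T_0+h]$. Given the past up to $T_0$, including the additional clock, $V_h-bh$ is a martingale with predictable bracket $h$. By Doob's inequality,
$$E\Big[\sup_{h\le b^{-2}}V_h^2\,\Big|\,\mathcal F_{T_0}\Big]\le2\,(b\cdot b^{-2})^2+2\cdot4b^{-2}=10\,b^{-2}.$$
Suppose $\Lambda_r>\ell'$. Since $\Lambda_{T_0}\le\ell$, there is a last time $\rho\in(T_0,r]$ at which $\Lambda$ jumps from $\ell$ to $\ell+1$. On $(\rho,r]$ we have $\Lambda\ge\ell+1\ge2$, so the increment of $\Lambda$ is at most that of $V$, and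
$$\ell'+1\le\Lambda_r\le\ell+1+V_{r-T_0}-V_{\rho-T_0},\qquad\text{so}\qquad\ell'-\ell\le2\sup_{h\le b^{-2}}|V_h|.$$
Therefore $P(\Lambda_r>\ell'|\mathcal F_{T_0})\le40b^{-2}/(\ell'-\ell)^2\to0$, because $\ell'-\ell$ is about $\varepsilon N/2$ and $bN\to\infty$.

**Step 4: conclusion.** For $N$ large, $\frac12P(T_0\le t_3)\le P(T_0\le t_3,\Lambda_r\le\ell')\le\sum_{r_i\le t_4}P(H^{\mathsf U}_{\ell'}(r_i)\ge1)\le CK(k^{-\beta\varepsilon+o(1)}+k^{-5\delta})$. $\square$

## 11. The weighted discrepancy $A$ and its quadratic variation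

Put $A_t=\sum_xw_xd_x(t)$.

**Drift.** We show that $A$ is a supermartingale up to $T_0$. By (3.1), extending $w$ by $0$ and using $d_0=d_N=0$,
$$LA=\sum_{x=1}^{N-1}d_x\,(qw_{x-1}+pw_{x+1}-w_x).$$
For $x>\ell$, $qw_{x-1}+pw_{x+1}\le(q\lambda^{1/2}+p\lambda^{-1/2})w_x=2\sqrt{pq}\,w_x\le w_x$. For $x<\ell$ the coefficient is $0$. For $x=\ell\ge1$ the term is $pw_{\ell+1}d_\ell$, and $d_\ell=0$ before $T_0$, since then both heights at $\ell$ are $0$. So $LA\le0$ before $T_0$, and $(A_{t\wedge T_0})_{t\ge t_1}$ is a nonnegative supermartingale. By (10.2), $w_x\sqrt{\bar M_x}=B$ and $N(\lambda-1)=O(K)$,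
$$E[A_{t_1}]\le N(\lambda-1)Bk^{-5\delta}\le Bk^{-4\delta}.\tag{11.1}$$

**Jumps.** A ring affects a single $x$. If both processes flip, then $d_x=0$ before and after. Otherwise $d_x$ changes by at most $J$. So
$$|\Delta A|\le J\lambda^{-\ell/2}=JB\bar M_\ell^{-1/2}\le Bk^{-1+C\varepsilon+o(1)},$$
using $J\le k^{-1+o(1)}$ and (10.1). For $\varepsilon$ small,
$$|\Delta A|\le j_{\max}:=Bk^{-3/4}.\tag{11.2}$$
This is why the weights are cut off at $\ell$. If $N$ is about $k\log k$, then $J$ is of order $1/k$; a weight $1$ near site $1$ would allow jumps of order $1/k$, larger than $Bk^{-3/4}=k^{-1/4-\beta+o(1)}$ when $\beta>\frac34$.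

**Quadratic variation.** Let $\Gamma_t$ be the sum over transitions of rate$\,\times(\Delta A)^2$, and $\mathrm{Diff}=\{\ell<x<N:H_x^{\mathsf U}>H_x^{\mathsf V}\}$. Call $x$ a *corner* if $\eta^\pi(x)\ne\eta^\pi(x+1)$. Recall that $\eta^\pi$ is one of $\mathsf U,\mathsf V$. At $x\in\mathrm{Diff}$ the two processes use different clocks, so each possible flip of $\eta^\pi$ at $x$ occurs alone. It changes $u_x$ by at least $(1-\lambda^{-1})u_x\ge b$, and its rate is at least $q\ge\frac14$. Hence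
$$\Gamma\ge\frac{b^2}4\sum_{x\in\mathrm{Diff}}w_x^2\,\mathbf 1\{x\text{ is a corner}\}.\tag{11.3}$$

**Every discrepancy interval contains a corner.** This gives a minimal noise as long as $A>0$. Suppose $t<T_0$, and let $\{g+1,\dots,e-1\}$ be a maximal interval of $\mathrm{Diff}$. Then $g\ge\ell$, $e\le N$, and the heights at $g$ and at $e$ are equal (at $\ell$ both are $0$, at $N$ both are $k$). So $\mathsf U(g+1)=1$, $\mathsf V(g+1)=0$, $\mathsf U(e)=0$, $\mathsf V(e)=1$. Thus both processes, and in particular $\eta^\pi$, are non-constant on $D=\{g+1,\dots,e\}$. There is a corner $x$ with $x,x+1\in D$, hence $x\in\mathrm{Diff}$. For instance, with $\ell=0$, $\mathsf U=11000$ and $\mathsf V=\eta^\pi=01001$, the heights at $1,\dots,5$ are $(1,2,2,2,2)$ and $(0,1,1,1,2)$; $\mathrm{Diff}=\{1,2,3,4\}$, $g=0$, $e=5$, and the corners are $1,2,4$. Consequently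
$$\Gamma_t\ge\tfrac{b^2}4\lambda^{-N}\qquad\text{if }A_t>0,\ t<T_0.\tag{11.4}$$
If $A_t=0$ and $t<T_0$, then $\mathsf U_t=\mathsf V_t$, as neither process has a particle in $[1,\ell]$, and they agree forever after.

## 12. Cells, good states, and $\Gamma\ge\kappa A$

The bound (11.4) uses a single corner. To get noise in proportion to $A$ we need corners spread over $\mathrm{Diff}$, and $d_x$ not much larger than the noise level.

**Cells.** Partition $\{\ell+1,\dots,N\}$ greedily from the left into consecutive cells $C_j=\{x_{j-1}+1,\dots,x_j\}$, $1\le j\le n$, $x_0=\ell$, $x_n=N$: close a cell once $k\mu(C_j)\ge k^\varepsilon$, and merge the remainder into the last cell. So a cell carries about $k^\varepsilon$ units of $k\mu$. Since $k\mu(y)\le k\mu(N)\le2k(\lambda-1)=o(K)\le K$, and $k\mu((\ell,N])\ge k/2$ (as $\ell=0$ or $\lambda^{\ell-N}\to0$),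
$$k^\varepsilon\le k\mu(C_j)\le2k^\varepsilon+K\le4k^\varepsilon,\qquad n\le k,\qquad|C_j|\ge k^\varepsilon/K.$$
Since $k\mu(C_j)=k\lambda^{x_{j-1}}(\lambda^{|C_j|}-1)/(\lambda^N-1)\ge\bar M_{x_{j-1}}(\lambda^{|C_j|}-1)$, (10.1) gives
$$\lambda^{|C_j|}\le k^{C\varepsilon}.\tag{12.1}$$

**Definition (good state).** $\mathcal G_t$ is the event that (G1) $d_x(t)\le(\lambda-1)k^{C_1\varepsilon}\sqrt{\bar M_x}$ for all $\ell<x<N$, and (G2) each cell contains a particle and a hole of $\eta_t^\pi$. It depends only on the state of the coupled process at time $t$.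

**Lemma 10.** For suitable $C_1$, $N$ large and all $t\in[t_1,t_4]$: $P(\mathcal G_t^c)\le e^{-k^{\varepsilon/2}}$.

*Proof.* **Step 1: each cell has a particle.** If $C_j$ has no particle, then $u(C_j)=0$. Under $\pi$ the mean is $(\lambda^k-1)\mu(C_j)\ge(\lambda-1)k^\varepsilon$, so by Corollary 5(c) the probability is at most $\exp\big(-\frac{(\lambda^k-1)\mu(C_j)}{32J}\big)\le\exp(-k^\varepsilon\lambda^{-k}/32)=\exp(-k^{\varepsilon-o(1)})$.

**Step 2: each cell has a hole.** We compare $\pi$ with independent variables. By detailed balance $\pi_{N,j}(\xi)\propto\lambda^{\sum_xx\xi(x)}$ for $0\le j\le N$. These laws are stochastically increasing in $j$ for the coordinatewise order. To see this, run the exclusion process with, for each $x\in\{1,\dots,N-1\}$, a clock of rate $p$ at which $(\xi(x),\xi(x+1))$ is replaced by $(\xi(x)\wedge\xi(x+1),\xi(x)\vee\xi(x+1))$, and a clock of rate $q$ at which it is replaced by $(\xi(x)\vee\xi(x+1),\xi(x)\wedge\xi(x+1))$. Both maps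 are coordinatewise monotone, so two processes with the same clocks started from $\xi\le\xi'$ with $j\le j'$ particles stay ordered. Let $t\to\infty$.

Let $(\chi_x)$ be independent Bernoulli variables with odds $\alpha\lambda^x$, where $\alpha$ is chosen so that $\sum_xp_x=2k$, $p_x=P(\chi_x=1)$. Given $\sum\chi_x=j$, the law is $\pi_{N,j}$. As "$C$ full" is an increasing event, for a cell $C$
$$\pi_{N,k}(C\text{ full})\,P\Big(\sum_x\chi_x\ge k\Big)\le P(\chi_x=1\ \forall x\in C)=\prod_{x\in C}p_x .$$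
By Chebyshev $P(\sum\chi_x<k)\le2k/k^2\le\frac12$, so $\pi_{N,k}(C\text{ full})\le2p_N^{|C|}$, since $p_x$ increases in $x$. At most $4k<N$ of the $p_x$ are at least $\frac12$, so $p_{N-4k}<\frac12$, i.e. $\alpha\lambda^{N-4k}<1$, and $1-p_N=(1+\alpha\lambda^N)^{-1}\ge\frac1{2\lambda^{4k}}$. Thus $\pi(C_j\text{ full})\le2\exp(-|C_j|/(2\lambda^{4k}))\le\exp(-k^{\varepsilon-o(1)})$. A union bound over $n\le k$ cells shows that (G2) fails with probability at most $\frac12e^{-k^{\varepsilon/2}}$.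

**Step 3: (G1) at grid points.** Let $R=k^\varepsilon$. By (10.1), for $x\ge\ell$, $1\le k^{C\varepsilon}\sqrt{\bar M_x}$ and $\sqrt{\bar M_x}\le k^{C\varepsilon}\bar M_x$. Hence
$$m\le(\lambda-1)k^{C\varepsilon}\bar M_x\quad\Longrightarrow\quad R\sqrt{Jm}+R^2J\le(\lambda-1)k^{C\varepsilon}\sqrt{\bar M_x},\tag{12.2}$$
with a larger $C$ on the right. We claim that with probability at least $1-Cke^{-k^{2\varepsilon}/12}$, at all grid points $x=x_0,\dots,x_n$,
$$u_x^{\mathsf U}(t)-1\le m_x^\pi+(\lambda-1)k^{C\varepsilon}\sqrt{\bar M_x},\qquad u_x^{\mathsf V}(t)-1\ge m_x^\pi-(\lambda-1)k^{C\varepsilon}\sqrt{\bar M_x}.\tag{12.3}$$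
At $x=0$ and $x=N$ this is trivial, as $u_0-1=0=m_0^\pi$ and $u_N-1=\lambda^k-1=m_N^\pi$. Let $1\le x<N$ be a grid point.

For $\eta^\pi$, as $\mathsf U$ or as $\mathsf V$, (12.3) is Corollary 5(a),(b) under $\pi$, with (10.1) and (12.2).

For $\mathsf V=\eta^R$, apply Corollary 5(b) with mean $m^R=E[u_x^R(t)-1]$. By (10.2), $m_x^\pi-\bar v_x(t)\le m^R\le m_x^\pi$ and $\bar v_x(t)\le(\lambda-1)\sqrt{\bar M_x}$; with (12.2) this gives (12.3).

For $\mathsf U=\eta^U$, whose start is random, apply Corollary 5(a) conditionally on $\mathcal F_0$, with mean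
$$m=E[u_x^U(t)-1|\mathcal F_0]=E[u_x^\pi(t)-1|\mathcal F_0]+E[d_x(t)|\mathcal F_0].$$
The last term is at most $\bar v_x(t)$ by Lemma 8. The first is at most $m_x^\pi+R\sqrt{Jm_x^\pi}+R^2J$ off an event of probability at most $e^{-R^2/12}$, by the last statement of Corollary 5. Off that event $m\le m_x^\pi+(\lambda-1)k^{C\varepsilon}\sqrt{\bar M_x}\le(\lambda-1)k^{C\varepsilon}\bar M_x$, and (12.3) follows by (12.2).

**Step 4: between grid points.** Let $x\in C_j$, $x<N$. Since $u$ is nondecreasing in $x$,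
$$d_x\le u_{x_j}^{\mathsf U}-u_{x_{j-1}}^{\mathsf V}\le(\lambda^k-1)\mu(C_j)+(\lambda-1)k^{C\varepsilon}\big(\sqrt{\bar M_{x_j}}+\sqrt{\bar M_{x_{j-1}}}\big)\le(\lambda-1)k^{C\varepsilon}\sqrt{\bar M_x},$$
because $(\lambda^k-1)\mu(C_j)\le(\lambda-1)\lambda^k\cdot4k^\varepsilon$ and $1\le k^{C\varepsilon}\sqrt{\bar M_x}$, while $\bar M_{x_j}\le k^{C\varepsilon}\bar M_x$ by (12.1) and $\bar M_{x_{j-1}}\le\bar M_x$. This is (G1), and the failure probabilities add up to at most $e^{-k^{\varepsilon/2}}$. $\square$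

**Lemma 11.** On $\mathcal G_t\cap\{t<T_0\}$: $\Gamma_t\ge\kappa A_t$ with $\kappa=k^{-C_2\varepsilon}b^2B$.

*Proof.* **Step 1: $A$ is at most a multiple of $|\mathrm{Diff}|$.** By (G1), $w_x\sqrt{\bar M_x}=B$ and $\lambda-1\le3b$, $A_t\le3bk^{C_1\varepsilon}B\,|\mathrm{Diff}|$.

**Step 2: corners in one discrepancy interval.** Let $W_j=\max_{x\in C_j}\lambda^{-x}=\lambda^{-x_{j-1}-1}$. By (12.1), $\lambda^{-x}\ge k^{-C\varepsilon}W_j$ on $C_j$, and $k^{-C\varepsilon}W_j\le W_{j+1}\le W_j$. Let $D=\{g+1,\dots,e\}$ be as in Section 11, meeting exactly the cells $C_{j_1},\dots,C_{j_2}$. If $j_2-j_1\ge2$, each $C_j$ with $j_1<j<j_2$ is contained in $D$ and by (G2) contains a corner $x$ with $x,x+1\in C_j$, so $x\in\mathrm{Diff}$; for the two end cells, $W_{j_1}\le k^{C\varepsilon}W_{j_1+1}$ and $W_{j_2}\le W_{j_2-1}$. If $j_2-j_1\le1$, there is at least one corner of $\mathrm{Diff}$ in $D\subset C_{j_1}\cup C_{j_2}$, and $W_{j_1},W_{j_2}$ differ by a factor at most $k^{C\varepsilon}$.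 In both cases, since $w_x^2=\lambda^{-x}$ on $\mathrm{Diff}$,
$$\sum_{x\in D\cap\mathrm{Diff},\ x\text{ corner}}w_x^2\ge k^{-C\varepsilon}\sum_{j=j_1}^{j_2}W_j.$$

**Step 3: from cells to sites.** As $k\mu(y)\ge(1-\lambda^{-1})k\lambda^{y-N}\ge bk\lambda^{y-N}$, and $k\lambda^{-N}=B^2$, and $\lambda^y\ge1/W_j$ on $C_j$,
$$4k^\varepsilon\ge k\mu(C_j)\ge b|C_j|B^2/W_j,\qquad\text{i.e.}\qquad W_j\ge\tfrac14k^{-\varepsilon}bB^2|C_j|.$$
So the sum in Step 2 is at least $k^{-C\varepsilon}bB^2|D|$. Summing over the maximal intervals of $\mathrm{Diff}$, (11.3) and Step 1 yield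
$$\Gamma_t\ge\tfrac{b^2}4k^{-C\varepsilon}bB^2|\mathrm{Diff}|\ge k^{-C_2\varepsilon}b^2BA_t.\qquad\square$$

Now fix $\varepsilon$ so small that all previous requirements hold and $C_2\varepsilon\le\delta$.

## 13. Decay of $A$ to $Bk^{-2}$ during $[t_1,t_2]$

At time $t_1$ the expectation of $A$ is at most $Bk^{-4\delta}$, by (11.1). A concave function of $A$ has negative drift because of $\Gamma$, and we choose it so that Lemma 11 makes it decay exponentially. Let
$$c_0=k^{2\delta}/B,\qquad g(\alpha)=1-e^{-c_0\alpha},\qquad T_1=T_0\wedge\inf\{t\ge t_1:A_t>1/c_0\}.$$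

**Step 1: $A$ stays below $1/c_0$.** By the maximal inequality for $A_{t\wedge T_0}$ and (11.1),
$$P(T_1\le t_2)\le P(T_0\le t_3)+c_0E[A_{t_1}]\le P(T_0\le t_3)+k^{-2\delta}.$$

**Step 2: the drift of $g(A)$.** For $t<T_1$ we have $A\le1/c_0$, and by (11.2) jumps are at most $Bk^{-3/4}\le1/c_0$, as $2\delta\le\frac34$. So at the intermediate points of Taylor's formula $g''\le-c_0^2e^{-2}$. With $LA\le0$, $g'\ge0$, Lemma 11 and $g(\alpha)\le c_0\alpha$,
$$Lg(A)\le g'(A)LA-\frac{c_0^2}{2e^2}\Gamma\le-\frac{c_0^2\kappa}{2e^2}A\,\mathbf 1_{\mathcal G_t}\le-\rho\,g(A)\mathbf 1_{\mathcal G_t},\qquad\rho=\frac{c_0\kappa}{2e^2}\ge\frac{k^\delta b^2}{15}.$$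
The last inequality uses $c_0\kappa=k^{2\delta-C_2\varepsilon}b^2\ge k^\delta b^2$ and $2e^2<15$. Hence $\exp\big(\rho\int_{t_1}^{t\wedge T_1}\mathbf 1_{\mathcal G_r}dr\big)g(A_{t\wedge T_1})$, $t\ge t_1$, is a supermartingale with initial value at most $1$.

**Step 3: most times are good.** By Lemma 10, $E\int_{t_1}^{t_2}\mathbf 1_{\mathcal G_r^c}dr\le(t_2-t_1)e^{-k^{\varepsilon/2}}$, and Markov's inequality gives $P\big(\int_{t_1}^{t_2}\mathbf 1_{\mathcal G_r}dr<\frac{t_2-t_1}2\big)\le2e^{-k^{\varepsilon/2}}$.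

**Step 4: conclusion of the stage.** Let $a_1=Bk^{-2}$. Since $c_0a_1=k^{2\delta-2}\le1$, $g(a_1)\ge\frac12k^{2\delta-2}$. By (2.5), $b^2(t_2-t_1)\sim\delta_0\beta^2K\ge1$. On the event that $T_1>t_2$, the good time is at least $\frac{t_2-t_1}2$ and $A_{t_2}>a_1$, the supermartingale at $t_2$ is at least $e^{k^\delta/30}\cdot\frac12k^{2\delta-2}$. So that event has probability at most $2k^2e^{-k^\delta/30}$, and
$$P(A_{t_2}>a_1\text{ or }T_0\le t_2)\le P(T_0\le t_3)+k^{-2\delta}+2e^{-k^{\varepsilon/2}}+2k^2e^{-k^\delta/30}.\tag{13.1}$$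

One cannot simply go on to $A=0$ with this argument. A discrepancy at the single site $N-1$ gives $A=(\lambda-1)k^{o(1)}\lambda^{-N/2}$, so one would need $e^{-k^\delta/30}$ to beat $\lambda-1$, which is of order $K/N$. If $k$ grows like $\log\log N$, it does not: then $e^{-k^\delta}\ge e^{-k}$ is about $1/\log N$.

## 14. Hitting zero during $[t_2,t_3]$

From the level $Bk^{-2}$ the crude bound (11.4) suffices: the noise it provides is independent of $A$, and $A$ behaves like a supermartingale with diffusivity at least $\sigma^2$, started very close to $0$.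

Condition on $\mathcal F_{t_2}$ on the event $\{A_{t_2}\le a_1,\ T_0>t_2\}$. Let
$$\sigma^2=\frac{b^2}4\lambda^{-N},\qquad\mathcal R=\sigma\sqrt{t_3-t_2}=\frac{\sqrt{\delta_0}}2\,\frac{bN}{\sqrt K}\lambda^{-N/2}\ge\lambda^{-N/2}$$
for $N$ large, since $bN/\sqrt K\sim\beta\sqrt K\to\infty$. Then $j_{\max}=Bk^{-3/4}=k^{-1/4}\lambda^{-N/2}\le\mathcal R$ and $a_1/\mathcal R\le k^{-3/2}$. Let
$$T_2=\inf\{t\ge t_2:A_t=0\text{ or }A_t>\mathcal R\}\wedge T_0\wedge t_3.$$

**Step 1: the exit time is short.** For $t_2\le t<T_2$ we have $0<A\le\mathcal R$ and $LA\le0$, so by (11.4)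
$$L(\mathcal R-A)^2=-2(\mathcal R-A)LA+\Gamma\ge\Gamma\ge\sigma^2.$$
Since $0\le A_{T_2}\le\mathcal R+j_{\max}\le2\mathcal R$, we have $(\mathcal R-A_{T_2})^2\le\mathcal R^2$. Hence
$$\sigma^2E[T_2-t_2\,|\,\mathcal F_{t_2}]\le\mathcal R^2-(\mathcal R-a_1)^2\le2\mathcal Ra_1,$$
and $P(T_2=t_3|\mathcal F_{t_2})\le\frac{2\mathcal Ra_1}{\sigma^2(t_3-t_2)}=\frac{2a_1}{\mathcal R}$, because $\sigma^2(t_3-t_2)=\mathcal R^2$.

**Step 2: the exit is at zero.** By the maximal inequality, $P(\exists t\ge t_2:A_{t\wedge T_0}>\mathcal R\,|\,\mathcal F_{t_2})\le a_1/\mathcal R$. Outside these two events and $\{T_0\le t_3\}$, $A$ reaches $0$ before $t_3\wedge T_0$, and then $\mathsf U=\mathsf V$ from then on, by Section 11.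

**Step 3: adding up.** With (13.1),
$$P(\mathsf U_{t_3}\ne\mathsf V_{t_3})\le2P(T_0\le t_3)+k^{-2\delta}+2e^{-k^{\varepsilon/2}}+2k^2e^{-k^\delta/30}+3k^{-3/2}\le k^{-c}$$
for some $c>0$ and $N$ large, by Lemma 9. This is (9.1) for both pairs.

## 15. From (9.1) to Theorems 1 and 2 and Corollary 3

**Theorem 2.** By (9.1) for the two pairs, with probability at least $1-2k^{-c}$ we have $\eta^U=\eta^\pi=\eta^R$ at time $t_3=(S+3\delta_0)N^2/K$. By the order in Section 9, on this event the chains started from all $\xi\in\Omega^z$ and from $\pi$ coincide at that time. Since $\delta_0$ is arbitrary (use $\delta_0/3$), since the coupling bounds total variation distance, and since that distance is nonincreasing in $t$, Theorem 2(ii) holds, with a smaller $c$. Part (i) was proved in Section 7. $\square$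

**Theorem 1.** Take $z=0$, so $\Omega^0=\Omega_{N,k}$ and $S=\Psi(\beta)/\beta^2$. Fix $\varepsilon\in(0,1)$ and $0<\delta_0<S$. For $N$ large, (i) shows that the maximal distance is at least $1-2e^{-k^c}>\varepsilon$ for all $t\le(S-\delta_0)N^2/K$, and (ii) that it is at most $k^{-c}\le\varepsilon$ at $t=(S+\delta_0)N^2/K$. So
$$S-\delta_0\le\frac{T_{\rm mix}^{N,k_N}(\varepsilon)\log k_N}{N^2}\le S+\delta_0$$
for all large $N$, and $\delta_0$ is arbitrary. $\square$

**Corollary 3.** Suppose the claimed equivalence fails for some $\varepsilon$. Then along some subsequence the ratio of the two sides stays away from $1$, and along a further subsequence $\beta_N\to\beta\in(0,\infty)$. Theorem 1 and its proof apply along subsequences and give $T_{\rm mix}\log k_N/N^2\to\Psi(\beta)/\beta^2$ there. By continuity of $\Psi$, $\Psi(\beta_N)\beta_N^{-2}\to\Psi(\beta)/\beta^2>0$ as well, so the ratio tends to $1$, a contradiction. $\square$
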